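# A $P$-minimal expansion of $\mathbb Q_p$ without definable Skolem functions

## 1. Fractional powers and unit balls in $\mathbb Q_2$

Work in $\mathbb Q_2$ with its valuation $v$. The group $\mathbb Z_2^\times=1+2\mathbb Z_2$ is a pro-$2$ group, so cubing is a bijection on it. Hence $x=2^mu$ (with $u$ a unit) has a cube root exactly when $3\mid m$, and then only one. In the same way, if $3^n\mid v(x)$ there is exactly one $y$ with $y^{3^n}=x$, and we write $x^{a/3^n}=y^a$.

Take the following exponents, in blocks: block 1 is $\{\frac13\}$; block 2 is $\{\frac19,\ \frac19+\frac1{81}\}$; block 3 is $\{3^{-6},\ 3^{-6}+3^{-12},\ 3^{-6}+2\cdot3^{-12}\}$. For $v(x)<0$ add up the powers $x^e$ with $e$ in block 1 if $9\mid v(x)$, in blocks 1 and 2 if $81\mid v(x)$, and in blocks 1 to 3 if $3^{12}\mid v(x)$. Let $g(x)$ be the coset of $\mathbb Z_2$ containing the sum. By hand: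

- $g(2^{-1})=g(2^{-3})=\mathbb Z_2$, since $9$ divides neither value;
- $g(2^{-9})=2^{-3}+\mathbb Z_2$;
- $g(2^{-81})=2^{-27}+2^{-9}+2^{-10}+\mathbb Z_2$, since $(2^{-81})^{10/81}=2^{-10}$;
- $g(2^{-3^{12}})=2^{-3^{11}}+2^{-3^{10}}+2^{-10\cdot3^{8}}+2^{-729}+2^{-730}+2^{-731}+\mathbb Z_2$.

So each $x$ with $v(x)<0$ has a ball $g(x)$ of radius $1$. Suppose that a first-order language can express "$z\in g(x)$". Can it also *name a point* of $g(x)$, uniformly in $x$? With three blocks, yes: distinguish four cases and write down the sum. But continue the list of blocks forever. Then the number of terms is unbounded as $v(x)$ becomes more and more divisible by $3$, and the obvious formula has no bound on its length.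

A sensible person would now choose a canonical point in each coset, without using $x$. Each coset of $\mathbb Z_2$ in $\mathbb Q_2$ contains exactly one element of $Z=\mathbb Z[\frac12]\cap[0,1)$. If $Z$ were definable, "the unique element of $Z\cap g(x)$" would do. The trouble is that $Z$ is infinite and contains no ball, and the structures we care about do not tolerate such sets. We make this precise now.

## 2. $P$-minimality and definable Skolem functions

Let $\mathcal L_{\rm ring}=(+,-,\cdot,0,1)$. A *$p$-adically closed field* is a field elementarily equivalent, in $\mathcal L_{\rm ring}$, to a finite extension of $\mathbb Q_p$. "$\mathcal L$-definable" means definable by an $\mathcal L$-formula with parameters.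

**Definition ($P$-minimal).** Let $\mathcal L\supseteq\mathcal L_{\rm ring}$ and let $K$ be a $p$-adically closed field. The structure $(K,\mathcal L)$ is *$P$-minimal* if for every structure $(K',\mathcal L)$ elementarily equivalent to $(K,\mathcal L)$, every $\mathcal L$-definable subset $X\subseteq K'$ is $\mathcal L_{\rm ring}$-definable.

Only subsets of the line are restricted; definable sets in several variables may be new. The pure field $(K,\mathcal L_{\rm ring})$ is $P$-minimal. For a non-example recall a fact of Macintyre: an infinite $\mathcal L_{\rm ring}$-definable subset of a $p$-adically closed field has nonempty interior. Let $O$ be the valuation ring of a finite extension $K$ of $\mathbb Q_p$. A set $Z\subseteq K$ with exactly one point in each coset of $O$ is infinite and contains no ball, because every ball contains two different points of the same coset. So no $P$-minimal structure on $K$ defines such a $Z$. This is the exact point where the canonical choice of Section 1 stops: a point of $g(x)$ has to be found from $x$ itself.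

**Definition (definable Skolem functions).** $(K,\mathcal L)$ has *definable Skolem functions* if for all $m,n\ge1$ and every $\mathcal L$-definable $X\subseteq K^{m+n}$, with $\mathrm{pr}:K^{m+n}\to K^m$ the projection onto the first $m$ coordinates, there is an $\mathcal L$-definable $f:\mathrm{pr}(X)\to K^n$ with $(x,f(x))\in X$ for all $x\in\mathrm{pr}(X)$.

For instance, for $X=\{(x,y): y^3=x\}\subseteq\mathbb Q_2^2$ the function $f(x)=x^{1/3}$ on $\mathrm{pr}(X)$ is definable, the cube root being unique.

There exist $P$-minimal structures on non-standard $p$-adically closed fields (that is, not finite extensions of $\mathbb Q_p$) which do not have definable Skolem functions. The question below is taken from Pablo Cubides Kovacsics and Kien Huu Nguyen, "An example of a $P$-minimal structure without definable Skolem functions", arXiv:1605.00945 (2016): *does every $P$-minimal expansion of $\mathbb Q_p$, or of a finite extension of $\mathbb Q_p$, have definable Skolem functions?*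

The answer is no: for every finite extension $K$ of $\mathbb Q_p$, in particular for $K=\mathbb Q_p$, there is a $P$-minimal expansion of $K$ without definable Skolem functions. The expansion adds exactly the membership relation of the balls of Section 1.

## 3. The relation $R$ and the theorem

Let $K$ be a finite extension of $\mathbb Q_p$, with valuation $v:K^\times\to\mathbb Z$, valuation ring $O$, residue field $\mathbb F_q$, and a uniformizer $\pi$ algebraic over $\mathbb Q$ (elements algebraic over $\mathbb Q$ are dense in $K$). Fix a prime $\ell\nmid p(q-1)$. As $p(q-1)$ is even, $\ell\ge3$. Since $O^\times=\mu_{q-1}\times(1+\pi O)$ and $1+\pi O$ is pro-$p$, the group $O^\times$ is uniquely $\ell$-divisible. Writing $x=\pi^{m}u$ we get: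
$$\text{if }\ell^n\mid v(x)\text{, there is a unique }y\in K\text{ with }y^{\ell^n}=x.\tag{1}$$
Write $x^{a/\ell^n}:=y^a$; the usual rules hold. Moreover, for $v(s)>0$ and $e\in\mathbb Z[1/\ell]\subset\mathbb Z_p$,
$$(1+s)^e-1\in sO,\tag{2}$$
because $1+\pi^{v(s)}O$ is a pro-$p$ group.

**Definition (blocks).** For $i\ge1$, *block $i$* is the set of the exponents $e_{i,t}=\ell^{-i!}+t\,\ell^{-2\,i!}$, $0\le t<i$.

For $\ell=3$ these are the blocks of Section 1. Two facts:

- (E1) Block $i$ lies in $[\ell^{-i!},2\ell^{-i!})\cap\ell^{-2i!}\mathbb Z$, as $t<i\le\ell^{i!}$; and $2\ell^{-(i+1)!}\le\ell^{-i!}$ for $i\ge1$, as $\ell^{\,i\cdot i!}\ge\ell\ge 2$. So for $i\ge0$ all exponents in blocks $>i$ are $<2\ell^{-(i+1)!}$.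
- (E2) The reduced denominator of $e_{i,t}$ is $\ell^h$ with $h\ge i!$. For $t=0$, $h=i!$. For $t>0$ write $e_{i,t}=(\ell^{i!}+t)/\ell^{2i!}$; since $\mathrm{ord}_\ell t<t<i\le i!$, we get $h=2i!-\mathrm{ord}_\ell t\ge2i!-i\ge i!$.

If $\ell^{2i!}\mid v(x)$ put $S_i(x)=\sum_{1\le j\le i}\sum_{t<j}x^{e_{j,t}}$, and $S_0(x)=0$ for all $x$. By convention the condition "$\ell^{2i!}\mid v(x)$" is void for $i=0$. For $v(x)<0$ let $I(x)$ be the largest $i\ge0$ with $\ell^{2i!}\mid v(x)$, and
$$g(x):=S_{I(x)}(x)+O\in K/O,\qquad R:=\{(x,z)\in K^2:\ v(x)<0,\ z\in g(x)\}.$$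
Let $\mathcal L=\mathcal L_{\rm ring}\cup\{R\}$ and $\mathcal K=(K,+,-,\cdot,0,1,R)$.

**Theorem.** (1) $\mathcal K$ is $P$-minimal. (2) Let $D\subseteq\{x\in K:v(x)<0\}$ be $\mathcal L$-definable. There is an $\mathcal L$-definable $h:D\to K$ with $h(x)\in g(x)$ for all $x\in D$ if and only if $I$ is bounded on $D$. In particular (take $D=\{v<0\}$) there is no definable Skolem function for $R\subseteq K^{1+1}$.

On $D=\{v<0\}$ the function $I$ is unbounded, as $I(\pi^{-\ell^{2i!}})\geq i$. The failure thus occurs for $m=n=1$, for a single binary relation, and for a family of balls of constant radius.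

**First-order properties.** The ring $O$ is $\emptyset$-definable in $\mathcal L_{\rm ring}$: with $N$ prime to $p$ and $N>v(p)$,
$$x\in O\iff\exists y\ \ y^N=1+px^N.$$
If $v(x)\ge0$, use Hensel's lemma. If $v(x)<0$, then $v(1+px^N)=v(p)+Nv(x)<0$ is not divisible by $N$, as $0<v(p)<N$. So comparison and divisibility of values and the partial functions $S_i$ are definable. The half of (2) with $I\le N$ on $D$ is now clear: $h(x)=S_{I(x)}(x)$ is given by finitely many cases according to divisibility of $v(x)$ by $\ell^{2i!}$, $i\le N+1$.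

In $\mathcal K$ the following hold for each $i\ge0$, and each is a first-order statement.

- (P0) $R(x,z)$ implies $v(x)<0$; for $v(x)<0$, $g(x):=\{z:R(x,z)\}$ is a coset of $O$.
- (P1) If $v(x)<0$, $\ell^{2i!}\mid v(x)$, $z\in g(x)$, then $\ell^{(i+1)!}\,v(z-S_i(x))\ge2v(x)$.
- (P2) If $v(x)<0$, $\ell^{2i!}\mid v(x)$, $\ell^{2(i+1)!}\nmid v(x)$, then $S_i(x)\in g(x)$.
- (P3) If $v(x)<0$, $\ell^{2i!}\mid v(x)$, $v(s)>0$, $\ell^{(i+1)!}v(s)\ge-2v(x)$, then $g(x(1+s))=g(x)+S_i(x(1+s))-S_i(x)$.

(P1): $z-S_i(x)$ is an element of $O$ plus terms $x^e$ with $e$ in blocks $>i$, so $e<2\ell^{-(i+1)!}$ and $v(x^e)=e\,v(x)\ge2\ell^{-(i+1)!}v(x)$. (P2) is the case $I(x)=i$. (P3): $v(x(1+s))=v(x)$, so $I(x(1+s))=I(x)$; for $e$ in a block $>i$, (2) gives $v\big(x^e((1+s)^e-1)\big)\ge e\,v(x)+v(s)\ge2\ell^{-(i+1)!}v(x)+v(s)\ge0$. For example, with $x=2^{-81}\in\mathbb Q_2$, $\ell=3$ and $i=1$, (P3) says: if $9v(s)\ge162$, that is $v(s)\ge18$, then $g(x(1+s))$ is $g(x)$ shifted by $x^{1/3}\big((1+s)^{1/3}-1\big)$.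

## 4. Denominators beat degrees: a Hahn series computation

An elementary extension of $\mathcal K$ contains elements $x$ with $v(x)<0$ divisible by all powers of $\ell$. For these, $g(x)$ should resemble an *infinite* sum $\sum x^{e_{j,t}}$. Here is this picture in a field where it can be computed.

Let $K((T^{\mathbb Q}))$ be the field of formal sums $\sum_{a\in\mathbb Q}c_aT^a$ ($c_a\in K$) with well-ordered support, and let $w$ be the least exponent. Put $x=T^{-1}$ and $\Sigma=\sum_{j\ge1}\sum_{t<j}x^{e_{j,t}}$. By (E1), every exponent of block $i+1$ is smaller than every exponent of block $i$, so the support $\{-e_{j,t}\}$ has order type $\omega$ and $\Sigma$ is an element of the field. Let $\mathcal O_w=\{w\ge0\}$.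

*No $\alpha\in\Sigma+\mathcal O_w$ is algebraic over $K(T)$.* Suppose $\alpha$ is, and let $d=[K(T,\alpha):K(T)]$. Put $L_i=K(T,\alpha,T^{\ell^{-2i!}})$, of degree at most $d\,\ell^{2i!}$ over $K(T)$. Then $\beta_i=\alpha-S_i(x)\in L_i$, and its leading exponent is that of the largest exponent of block $i+1$: $w(\beta_i)=-e_{i+1,i}$. The value group of $K(T)$ is $\mathbb Z$, and its index $N$ in $w(L_i^\times)$ is at most $d\,\ell^{2i!}$. So $N e_{i+1,i}\in\mathbb Z$, and by (E2) $\ell^{(i+1)!}\le N\le d\,\ell^{2i!}$. This is false for large $i$, since $(i+1)!=(i+1)\,i!$.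

The factorials are used in the last inequality: the next block has denominators far larger than the degree needed to write down all earlier blocks. With exponents $\ell^{-i}$ the inequality would read $\ell^{i+1}\le d\,\ell^i$, which is no contradiction for $d\ge\ell$.

## 5. The large model: rac fields, classes and residue fields

**How one refutes a definable $h$.** Suppose $h$ is definable with parameters in $K$. In a saturated $\mathbb M\succ\mathcal K$ take $x$ in the domain of $h$ with $v(x)$ divisible by all $\ell^n$, and let $z=h(x)$. Then $z+1\in g(x)$ too. If some $\mathcal L$-elementary map fixes $K\cup\{x\}$ and sends $z$ to $z+1$, we have a contradiction. So we need a supply of $\mathcal L$-elementary maps, obtained by back-and-forth, and the same supply will prove $P$-minimality.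

The first thing to try is to find a *field* isomorphism $E(z)\to E(z+1)$ over $E\ni x$, and this will be easy (Lemma 2). It is not enough, and the point where it stops is clear: the map must respect $R$. Another element $x_1\in E$ with $g(x_1)\cap E=\emptyset$ might acquire a point of $g(x_1)$ when $z$ is adjoined, and a field isomorphism knows nothing about this. One has to show that adjoining $z$ creates no points in balls other than those forced by (P3). The condition (Ind) of Section 6 is designed to be preserved and to give exactly this.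

**Valuation-theoretic facts.** Let $(\mathcal F,\nu)\subseteq(\mathcal F',\nu)$ be an extension of valued fields with residue fields $k\subseteq k'$. If $H$ is a convex subgroup of the value group, the *coarsening* $\nu\bmod H$ has valuation ring $\{a:\nu(a)\ge\delta\text{ for some }\delta\in H\}$, and $\nu$ induces on its residue field a valuation with value group $H$. For example, $K((T^{\mathbb Q}))$ carries a valuation with value group $\mathbb Q\times\mathbb Z$ (lexicographic), sending an element with leading term $cT^a$ to $(a,v(c))$; coarsening by $0\times\mathbb Z$ gives $w$, with residue field $K$, on which the induced valuation is $v$. Recall: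

- (V1) Coarsenings of henselian valuations, and the valuations they induce on the residue field of a coarsening, are henselian.
- (V2) If $[\mathcal F':\mathcal F]=n<\infty$, then $(\nu\mathcal F'^\times:\nu\mathcal F^\times)\,[k':k]\le n$. If $\mathcal F'/\mathcal F$ is algebraic, so is $k'/k$.
- (V3) If $t\in\mathcal F'$, $\nu(t)=0$ and $\mathrm{res}\,t$ is transcendental over $k$, then $\mathcal F(t)$ has value group $\nu\mathcal F^\times$ and residue field $k(\mathrm{res}\,t)$. (For $0\ne P\in\mathcal F[X]$ with a coefficient $a$ of least value, $P(t)/a$ has residue $\overline{P/a}(\mathrm{res}\,t)\ne0$.) If no nonzero multiple of $\nu(t)$ lies in $\nu\mathcal F^\times$, then $\nu\mathcal F(t)^\times=\nu\mathcal F^\times\oplus\mathbb Z\nu(t)$. (The monomials of $P(t)$ have distinct values.) In both cases $t$ is transcendental over $\mathcal F$.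
- (V4) (Abhyankar) $\mathrm{trdeg}(k'/k)+\dim_{\mathbb Q}\mathbb Q\otimes(\nu\mathcal F'^\times/\nu\mathcal F^\times)\le\mathrm{trdeg}(\mathcal F'/\mathcal F)$.
- (V5) If $(\mathcal F,\nu)$ is henselian of residue characteristic $0$, it has no proper immediate algebraic extension, and its valuation ring contains a field $C$ mapped isomorphically onto $k$. (For the latter take a maximal subfield $C$ of the valuation ring. A residue transcendental over $\mathrm{res}\,C$ lifts arbitrarily; one algebraic over $\mathrm{res}\,C$ lifts by Hensel's lemma to an element algebraic over $C$. So $\mathrm{res}\,C=k$.)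
- (V6) A field with a valuation of rank one is dense in its henselization.
- (V7) Isomorphisms of valued fields extend to the henselizations.
- (V8) If $k'/k$ is regular and free from $k''/k$ (inside a common field), then $k'$ and $k''$ are linearly disjoint over $k$.

**$p$-adically closed fields.** A *$\mathbb Z$-group* is an ordered abelian group $\Gamma$ with least positive element $1$ and $\Gamma/\mathbb Z$ divisible; for instance $\mathbb Z$, or $\mathbb Q\times\mathbb Z$ ordered lexicographically. The $p$-rank of a $p$-valued field is $\dim_{\mathbb F_p}O/pO$; it is determined by $v(p)$ and the residue field. From Prestel–Roquette, *Formally $p$-adic fields* (LNM 1050), we use: a $p$-valued field of finite $p$-rank is $p$-adically closed iff it is henselian and its value group is a $\mathbb Z$-group, and then it has no proper algebraic extension of the same $p$-rank; a subfield that is relatively algebraically closed in a $p$-adically closed field is $p$-adically closed of the same $p$-rank; if $E\subseteq E'$ are $p$-adically closed of the same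 $p$-rank, then $E\prec E'$ in $\mathcal L_{\rm ring}$.

**Standing setup.** $T=\mathrm{Th}(\mathcal K)$; $\kappa$ is an infinite cardinal, $\mathbb M\models T$ is $\kappa^+$-saturated, $\Gamma=v(\mathbb M^\times)\supseteq\mathbb Z$. The minimal polynomial of $\pi$ over $\mathbb Q$ has a root of least positive value in $\mathbb M$; fix one and call it $\pi$ again, so $v(\pi)=1$. *Small* means of cardinality $\le\kappa$. We also write $O$ for the valuation ring of $\mathbb M$.

**Definition (rac field, closed).** A *rac field* is a small subfield $E\subseteq\mathbb M$ relatively algebraically closed in $\mathbb M$. $A^{\rm rac}$ denotes relative algebraic closure in $\mathbb M$, and $\Gamma_E=v(E^\times)$. A rac field $E$ is *closed* if $g(x)\cap E\ne\emptyset$ for all $x\in E$ with $v(x)<0$.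

The facts above give:

- rac fields $E$ satisfy $E\prec_{\rm ring}\mathbb M$, are henselian, contain $\pi$, and have $\mathbb Z$-groups as value groups;
- field isomorphisms between rac fields are ring-elementary maps and preserve $v$;
- for a small subfield $A$, $A^{\rm rac}$ is the model-theoretic algebraic closure of $A$ in the ring language (as $A^{\rm rac}\prec_{\rm ring}\mathbb M$);
- by (1), if $x\in E$ and $v(x)\in\ell^n\Gamma$, the unique $x^{1/\ell^n}$ is algebraic over $E$, so it lies in $E$.

Small $\mathcal L$-elementary submodels of $\mathbb M$ are closed rac fields; for example $K$, when $\mathbb M\succ\mathcal K$ and $\kappa\ge|K|$.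

**Definition (flat elements, solved).** $\mathbb M^\flat=\{x:v(x)<0,\ v(x)\in\bigcap_n\ell^n\Gamma\}$ and $E^\flat=E\cap\mathbb M^\flat$. An $x\in E^\flat$ is *solved in $E$* if $g(x)\cap E\ne\emptyset$, otherwise *unsolved*.

If the value group is $\mathbb Q\times\mathbb Z$, the values divisible by all $\ell^n$ are those in $\mathbb Q\times0$. For $x\in\mathbb M^\flat$ we have $v(x)<\mathbb Z$, because $\Gamma/\mathbb Z$ is torsion-free and so $\mathbb Z\cap\bigcap_n\ell^n\Gamma=\bigcap_n\ell^n\mathbb Z=0$. If $x\in E$, $v(x)<0$ and $x\notin E^\flat$, then $S_i(x)\in g(x)\cap E$ for a suitable $i$, by (P2). So only flat elements can make $E$ fail to be closed.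

**Definition (class).** For $x\in\mathbb M^\flat$ put $\Delta_x=\{\gamma\in\Gamma:n|\gamma|<|v(x)|\ \forall n\in\mathbb N\}$ and $\Delta_x^+=\{\gamma:|\gamma|\le n|v(x)|\text{ for some }n\}$. The convex subgroup $\Delta=\Delta_x\supseteq\mathbb Z$ is the *class* of $x$.

In $\mathbb Q\times\mathbb Q\times\mathbb Z$ (lexicographic), the value $(0,-1,0)$ has $\Delta=0\times0\times\mathbb Z$, $\Delta^+=0\times\mathbb Q\times\mathbb Z$, while $(-1,0,0)$ has $\Delta=0\times\mathbb Q\times\mathbb Z$ and $\Delta^+$ the whole group. In general a convex subgroup strictly containing $\Delta$ contains some $\gamma>0$ with $n\gamma\ge|v(x)|$, hence contains $\Delta^+$. So $\Delta^+$ is determined by $\Delta$, and if $\Delta\subsetneq\Delta'$ are classes, then $\Delta^+\subseteq\Delta'$. The group $\Delta^+/\Delta$ is archimedean; fix an embedding in $\mathbb R$.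

Let $V^+$ be the valuation ring of $v\bmod\Delta^+$, $\mathbb M_\Delta$ its residue field ($a\mapsto\bar a$), and $w:\mathbb M_\Delta^\times\to\Delta^+/\Delta\subseteq\mathbb R$ the real valuation induced by $v$, with ring $\mathcal O_w$, maximal ideal $\mathfrak m_w$ and residue field $k_\Delta(\mathbb M)$, which is also the residue field of $v\bmod\Delta$. All these have residue characteristic $0$, as $v(p)\in\mathbb Z\subseteq\Delta$. For rac $E$ let $E_\Delta\subseteq\mathbb M_\Delta$ be the residue field of $E$ for $v\bmod\Delta^+$, and $k_\Delta(E)$ the residue field of $(E_\Delta,w)$.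

- (R1) $(E_\Delta,w)$ is henselian by (V1). $E_\Delta$ is relatively algebraically closed in $\mathbb M_\Delta$, and $k_\Delta(E)$ in $k_\Delta(\mathbb M)$: a residue algebraic over the residue field of $E$ is a simple root of the reduction of a polynomial over $E$ (characteristic $0$), and by Hensel's lemma in $\mathbb M$ for the coarsening it lifts to an element of $\mathbb M$ algebraic over $E$, so in $E$. The group $w(E_\Delta^\times)$ is divisible: for $\gamma\in\Gamma_E\cap\Delta^+$ write $\gamma=n\gamma'+r$ with $\gamma'\in\Gamma_E$ and $0\le r<n$, $r\in\mathbb Z\subseteq\Delta$.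
- (R2) By (V4), for rac $E\subseteq E^+$: $\mathrm{trdeg}(E^+_\Delta/E_\Delta)\le\mathrm{trdeg}(E^+/E)$, and $\mathrm{trdeg}(k_\Delta(E^+)/k_\Delta(E))+\dim_{\mathbb Q}\big(\mathbb Q\otimes w(E_\Delta^{+\times})/w(E_\Delta^\times)\big)\le\mathrm{trdeg}(E^+_\Delta/E_\Delta)$.
- (R3) $\mathbb M_\Delta^\times$ and $k_\Delta(\mathbb M)^\times$ have no $\ell$-torsion, since a root of unity would lift to $\mathbb M$ by Hensel's lemma. So $\ell^n$-th roots there are unique when they exist, and we use the notation $\xi^e$ accordingly. For $x\in\mathbb M^\flat$ of class $\Delta$ we have $\bar x\ne0$ and $w(\bar x)<0$; we write $S_i(\bar x)=\overline{S_i(x)}$.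

## 6. The cosets $s(x)$ and the condition (Ind)

**The coset $s(x)$.** Let $x\in\mathbb M^\flat$ have class $\Delta$. By (P1) with $i=0$, $g(x)\subseteq V^+$. For $z\in g(x)$ and all $i$, (P1) gives $w(\bar z-S_i(\bar x))\ge2\ell^{-(i+1)!}w(\bar x)$, which tends to $0$. Let $s(x):=\bar z+\mathcal O_w\in\mathbb M_\Delta/\mathcal O_w$. This does not depend on $z$, as residues of elements of $O$ lie in $\mathcal O_w$. Since $w$ is real valued,
$$\zeta\in s(x)\iff\liminf_iw(\zeta-S_i(\bar x))\ge0;\qquad \zeta\in s(x)\Rightarrow w(\zeta-S_i(\bar x))\ge2\ell^{-(i+1)!}w(\bar x).\tag{3}$$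
Indeed, if $\zeta\in s(x)$, then $w(\zeta-S_i(\bar x))\ge\min\big(0,w(\bar z-S_i(\bar x))\big)$. Conversely $w(\zeta-\bar z)\ge\min\big(w(\zeta-S_i(\bar x)),w(S_i(\bar x)-\bar z)\big)$, and the right side has $\liminf\ge0$. So $s(x)$ is the honest version of the infinite sum of Section 4, up to $\mathcal O_w$.

**Definition (equivalence).** For $x,y\in\mathbb M^\flat$: $x\sim y$ iff they have the same class $\Delta$ and $w(\bar x/\bar y-1)>0$. Equivalently, $v(x/y-1)>0$ and $n\,v(x/y-1)\ge|v(y)|$ for some $n\in\mathbb N$.

The two descriptions agree: if the first holds, $v(x/y-1)>\Delta$, so it is positive and not in $\Delta$; if the second holds, $v(x)=v(y)$, so the classes agree, and $v(x/y-1)\notin\Delta$ is positive. For example, $x\sim x+1$ for every $x\in\mathbb M^\flat$, as $v\big((x+1)/x-1\big)=|v(x)|$; but $x\not\sim(1+p)x$, as $v(p)\in\Delta$.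

Write $x=y(1+s)$ with $x\sim y$ and $n\,v(s)\ge|v(y)|$. Once $\ell^{(i+1)!}\ge2n$, (P3) applies, so for all large $i\in\mathbb N$
$$g(x)=g(y)+S_i(x)-S_i(y),\qquad s(x)=s(y)+S_i(\bar x)-S_i(\bar y).\tag{4}$$
So for $x\sim y$ in $E^\flat$: $x$ is solved in $E$ iff $y$ is. We also note:

- (N) If $x\in\mathbb M^\flat$ has class $\Delta$, $b\in E\cap V^+$, $\bar b\ne0$ and $w(\bar x/\bar b-1)>0$, then $v(x/b-1)>0$, so $v(b)=v(x)$, $b\in E^\flat$ and $b\sim x$.

For $\lambda_j\in\mathcal O_w$ and $\zeta_j\in s(x_j)$ let $\sum\lambda_js(x_j):=\sum\lambda_j\zeta_j+\mathcal O_w$; this coset does not depend on the $\zeta_j$.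

**Definition ((Ind)$_E$).** For every class $\Delta$, all pairwise inequivalent $x_1,\dots,x_r\in E^\flat$ of class $\Delta$ and all $\lambda_1,\dots,\lambda_r\in\mathcal O_w\cap E_\Delta$: if $\sum\lambda_js(x_j)$ meets $E_\Delta$, then every $x_j$ with $w(\lambda_j)=0$ is solved in $E$.

In words, unsolved inequivalent elements have cosets that are linearly independent in a strong sense. (Ind)$_E$ holds trivially for closed $E$. It passes to small unions of chains of rac fields, since any given data already lie in a member of the chain. Taking $r=1$, $\lambda_1=1$: if (Ind)$_E$ holds and $x\in E^\flat$ of class $\Delta$ is unsolved, then $s(x)\cap E_\Delta=\emptyset$.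

**Exponents $\ell^{-i}$ would destroy (Ind).** Suppose we used $g'(x)=\sum_{j=1}^{I'(x)}x^{\ell^{-j}}+O$ with $I'(x)$ the largest $i$ such that $\ell^i\mid v(x)$. Then $I'(x^\ell)=I'(x)+1$ and the sum for $x^\ell$ is $x+x^{1/\ell}+\dots$, so $g'(x^\ell)=x+g'(x)$ for $v(x)<0$, and this passes to elementary extensions. For $x\in E^\flat$ the elements $x$, $x^\ell$ have the same class and are inequivalent, as $v(x^\ell)\ne v(x)$. With $s'$ defined from $g'$ as above, $s'(x^\ell)-s'(x)$ contains $\bar x\in E_\Delta$. So the analogue of (Ind)$_E$ fails as soon as $E$ contains an unsolved $x$.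

## 7. Approximation from below and adjoining one point of $g(x_0)$

For a convex subgroup $H$, "$\gamma>H$" means $\gamma>\delta$ for all $\delta\in H$. The next lemma controls polynomials in a limit $z$ that is approximated by elements of a henselian field better than by any fixed one.

**Lemma 1.** Let $(\mathcal F,\nu)$ be a henselian valued field of characteristic $0$, $z$ an element of a valued extension field, $H$ a convex subgroup of the value group of the extension with $\nu(n)\in H$ for all $n\in\mathbb Z\setminus0$, and $c_m\in\mathcal F$ $(m\in\mathbb N)$ such that $z\notin\mathcal F$ and for every $a\in\mathcal F$: $\nu(z-c_m)-\nu(z-a)>H$ for all large $m$. Extend $\nu$ to an algebraic closure of the extension field. Then: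

(i) for $\beta\in\mathcal F^{alg}$ of degree $n$ over $\mathcal F$ there is $a\in\mathcal F$ with $\nu(z-\beta)\le\nu(z-a)+\nu(n)$;

(ii) for $0\ne P\in\mathcal F[X]$ and all large $m$, $P(c_m)\ne0$ and $P(z)=P(c_m)(1+u_m)$ with $\nu(u_m)>H$. In particular $z$ is transcendental over $\mathcal F$, and each nonzero element of $\mathcal F(z)$ is $c(1+u)$ with $c\in\mathcal F^\times$, $\nu(u)>H$.

*Proof.* Let $\beta=\beta_1,\dots,\beta_n$ be the conjugates and $a=\frac1n\sum\beta_j\in\mathcal F$. As $\mathcal F$ is henselian, $\nu(c_m-\beta_j)=\nu(c_m-\beta)$ for all $j$, so $c_m-a=\frac1n\sum(c_m-\beta_j)$ has $\nu(c_m-a)\ge\nu(c_m-\beta)-\nu(n)$. For $m$ large, $\nu(z-c_m)-\nu(z-a)>H$, in particular it is positive; hence $\nu(c_m-a)=\nu(z-a)$ and $\nu(c_m-\beta)\le\nu(z-a)+\nu(n)$. So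
$$\nu(z-c_m)-\nu(c_m-\beta)\ge\nu(z-c_m)-\nu(z-a)-\nu(n)>H,$$
and $z-\beta=(c_m-\beta)+(z-c_m)=(c_m-\beta)(1+u)$ with $\nu(u)>H$. Thus $\nu(z-\beta)=\nu(c_m-\beta)\leq \nu(z-a)+\nu(n)$, which is (i). Multiplying over the roots of $P$ gives $P(z)=P(c_m)(1+u_m)$, and $P(c_m)\ne0$ because $\nu(c_m-\beta)$ is finite for each root $\beta$. So $P(z)\neq 0$, and dividing two such expressions gives the last claim. $\square$

Assume (Ind)$_E$. The lemma will be applied in two situations.

**Instance (A1).** $x_0\in E^\flat$ unsolved of class $\Delta_0$, $z\in g(x_0)$, $(\mathcal F,\nu)=(E,v)$, $H=\Delta_0$, $c_m=S_m(x_0)$. Here $v(n)\in\mathbb Z\subseteq\Delta_0$, and $z\notin E$. We have $s(x_0)\cap E_{\Delta_0}=\emptyset$, so $\bar z\ne\bar c_m$ and $v(z-c_m)\in\Delta_0^+$. Let $a\in E$. If $v(a)<\Delta_0^+$ (that is, $a\notin V^+$), then $v(z-a)=v(a)$, and $v(z-c_m)-v(a)>\Delta_0$. Otherwise $a\in V^+$, and $w(\bar z-\bar a)<0$ since $\bar a\notin s(x_0)$, while $w(\bar z-\bar c_m)\to0$ by (3); so for $m$ large the difference $v(z-c_m)-v(z-a)$ is positive modulo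 $\Delta_0$, that is $>\Delta_0$.

**Instance (A2).** $(\mathcal F,\nu)=(E_\Delta,w)$, $H=0$, $\sigma\in\mathbb M_\Delta/\mathcal O_w$ with $\sigma\cap E_\Delta=\emptyset$, $\xi\in\sigma$ in the role of $z$, and $c_m\in E_\Delta$ with $\liminf w(\xi-c_m)\ge0$. Then $w(\xi-a)<0$ for all $a\in E_\Delta$, so $w(\xi-c_m)>w(\xi-a)$ for $m$ large. Also $w(n)=0$ for $n\in\mathbb Z\setminus 0$.

The next lemma says that, as far as the field and its valuation are concerned, all points of $g(x_0)$ look alike over $E$.

**Lemma 2.** Let $E,E'$ be rac with (Ind)$_E$, (Ind)$_{E'}$, $f:E\to E'$ an isomorphism, $x_0\in E^\flat$ unsolved in $E$, $x_0'=f(x_0)$ unsolved in $E'$, $z\in g(x_0)$, $z'\in g(x_0')$. Then $E(z)^{\rm rac}$ is the $v$-henselization of $E(z)$, $v(E(z)^{\rm rac\,\times})=\Gamma_E$, and $f$ extends to an isomorphism $E(z)^{\rm rac}\to E'(z')^{\rm rac}$ with $z\mapsto z'$.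

*Proof.* By (A1) and Lemma 1, $z,z'$ are transcendental over $E$, $E'$, and for $0\ne P\in E[X]$ and $m$ large, $v(P(z))=v(P(S_m(x_0)))$ and $v(P^f(z'))=v(P^f(S_m(x_0')))$. As $f$ preserves unique roots, $f(S_m(x_0))=S_m(x_0')$, and $f$ preserves $v$. So $f\cup\{z\mapsto z'\}$ induces an isomorphism of valued fields $E(z)\to E'(z')$. Nonzero elements of $E(z)$ are $c(1+u)$ with $c\in E^\times$, $v(u)>\Delta_0$, so $E(z)$ has value group $\Gamma_E$ and residue field $\mathbb F_q$. The henselization of $E(z)$ in $\mathbb M$ has the same value group (a $\mathbb Z$-group) and residue field, so it is $p$-adically closed of the same $p$-rank as $\mathbb M$. An algebraic extension of it inside $\mathbb M$ has the same $p$-rank, hence is not proper. So the henselization equals $E(z)^{\rm rac}$. The same holds for $E'(z')$. Apply (V7). $\square$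

## 8. The Step Lemma: no accidental solutions

This is the heart of the proof. It says which flat elements become solved when one element is adjoined.

**Step Lemma.** Let $E$ be rac with (Ind)$_E$, $y\in\mathbb M$, $E^+=E(y)^{\rm rac}$. Assume (a) $E$ is closed, or (b) $y=z_0\in g(x_0)$ for some $x_0\in E^\flat$ unsolved in $E$. Then (Ind)$_{E^+}$ holds, and $x\in(E^+)^\flat$ is solved in $E^+$ iff $x\sim b$ for some $b\in E^\flat$ such that $b$ is solved in $E$ or (case (b)) $b\sim x_0$. Call such $x$ *good*.

Good elements are solved in $E^+$, by (4). What remains is the following claim.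
$$\begin{gathered}\text{If }x_1,\dots,x_r\in(E^+)^\flat\text{ are pairwise inequivalent of class }\Delta,\ \lambda_j\in\mathcal O_w\cap E^+_\Delta,\\ \text{and }\alpha\in E^+_\Delta\cap\textstyle\sum\lambda_js(x_j),\text{ then every }x_j\text{ with }w(\lambda_j)=0\text{ is good.}\end{gathered}\tag{5}$$
Indeed (5) gives (Ind)$_{E^+}$, since good elements are solved in $E^+$. And if $x$ is solved in $E^+$ by $z\in g(x)\cap E^+$, then $\bar z\in s(x)\cap E^+_\Delta$, and (5) with $r=1$, $\lambda_1=1$ says that $x$ is good.

Write $\mathcal E=E_\Delta$, $\mathcal E^+=E^+_\Delta$, $k=k_\Delta(E)$, $k^+=k_\Delta(E^+)$.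

**Step 0: normalizing the data.** If $\mu\in\mathcal E^+$, $w(\mu)>0$ and $x\in(E^+)^\flat$ has class $\Delta$, then by (3), for large $i$, $w(\mu\zeta-\mu S_i(\bar x))\ge w(\mu)+2\ell^{-(i+1)!}w(\bar x)\ge0$ for $\zeta\in s(x)$. So $\mu s(x)=\mu S_i(\bar x)+\mathcal O_w$ meets $\mathcal E^+$. Hence we may delete the $j$ with $w(\lambda_j)>0$, and alter the other $\lambda_j$ by elements of $\mathfrak m_w\cap\mathcal E^+$, changing $\alpha$ within $\mathcal E^+$. By (4) we may replace $x_j$ by any equivalent element of $(E^+)^\flat$, again changing $\alpha$ within $\mathcal E^+$; goodness is invariant under $\sim$. So assume all $w(\lambda_j)=0$, $r\ge1$, and $x_j\in E$ whenever $x_j$ is equivalent to an element of $E^\flat$. Let $J_0=\{j:x_j\in E\}$ and $J_1$ the rest. For $j\in J_1$ we have $\bar x_j\notin\mathcal E^\times(1+\mathfrak m_w)$, by (N).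

**Step 1: showing $J_1=\emptyset$.** This is the computation of Section 4 with coefficients and several $x_j$. Suppose $J_1\ne\emptyset$.

*The two kinds of extension.* If $w(\mathcal E^{+\times})=w(\mathcal E^\times)$ and $k^+=k$ held, every element of $\mathcal E^{+\times}$ would lie in $\mathcal E^\times(1+\mathfrak m_w)$, which is false for $\bar x_j$, $j\in J_1$. As $w(\mathcal E^\times)$ is divisible, $w(\mathcal E^{+\times})/w(\mathcal E^\times)$ is torsion-free; and $k$ is relatively algebraically closed in $k^+$. So a change in value group raises the rational rank, and a change in residue field raises the transcendence degree. As $\mathrm{trdeg}(\mathcal E^+/\mathcal E)\le1$, (R2) shows that $\mathrm{trdeg}(\mathcal E^+/\mathcal E)=1$ and exactly one of the following holds: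

- (VT) $w(\mathcal E^{+\times})\ne w(\mathcal E^\times)$, the quotient is torsion-free of rank $1$, and $k^+=k$;
- (RT) $w(\mathcal E^{+\times})=w(\mathcal E^\times)$ and $\mathrm{trdeg}(k^+/k)=1$.

*Normal form of the dominant terms.* Let $\omega=\min_{j\in J_1}w(\bar x_j)<0$, $J_m=\{j\in J_1:w(\bar x_j)=\omega\}$, $j_0\in J_m$. By (V5) there is a field $C\subseteq\mathcal O_w\cap\mathcal E^+$ mapped isomorphically onto $k^+$. By Step 0 we may assume for $j\in J_m$ that $\lambda_j\in C^\times$ and $\bar x_j=\bar x_{j_0}\theta_j$ with $\theta_j\in C^\times$. For the second, let $\theta_j\in C$ have the residue of $\bar x_j/\bar x_{j_0}$ and replace $x_j$ by a lift to $E^+$ of $\bar x_{j_0}\theta_j$; by (N), applied to $E^+$, this lift is equivalent to $x_j$. (The index stays in $J_1$.) The $\theta_j$ are distinct by inequivalence. The roots $\theta_j^{1/\ell^n}=\bar x_j^{1/\ell^n}/\bar x_{j_0}^{1/\ell^n}$ exist in $\mathcal E^+$, as $x_j,x_{j_0}\in(E^+)^\flat$. Taking residues, the residue of $\theta_j$ has an $\ell^n$-th root in $k^+$, so $\theta_j$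 has one in $C\cong k^+$; by uniqueness of roots, $\theta_j^{1/\ell^n}\in C$.

*The next block.* Let $L\subseteq\mathcal E^+$ be a finitely generated extension of $\mathcal E$ containing $\alpha$, all $\lambda_j$, and $\bar x_j$ $(j\in J_1)$. For $i\ge1$ put
$$L_i=L(\bar x_j^{\ell^{-2i!}}:j\in J_1),\quad[L_i:L]\le\ell^{2r\,i!},\qquad \beta_i=\alpha-\sum_{j\in J_0}\lambda_jS_{i+1}(\bar x_j)-\sum_{j\in J_1}\lambda_jS_i(\bar x_j).$$
Then $\beta_i\in L_i$: for $j\in J_0$, $S_{i+1}(\bar x_j)\in\mathcal E$; for $j\in J_1$, the exponents in blocks $\le i$ lie in $\ell^{-2i!}\mathbb Z$. Write $\alpha=\sum\lambda_j\zeta_j+o$ with $\zeta_j\in s(x_j)$, $o\in\mathcal O_w$, and compare all $\zeta_j$ with $S_{i+1}(\bar x_j)$. By (3), with $B=\max_j|w(\bar x_j)|$, $\varepsilon=\ell^{-(i+1)!}$ and $e_t=\varepsilon+t\varepsilon^2=e_{i+1,t}$,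
$$\beta_i=\sum_{t=0}^iT_t+\sum_{j\in J_1\setminus J_m}\sum_{t=0}^i\lambda_j\bar x_j^{e_t}+\rho,\qquad w(\rho)\ge-2\ell^{-(i+2)!}B,$$
$$T_t=\sum_{j\in J_m}\lambda_j\bar x_j^{e_t}=\bar x_{j_0}^{e_t}c_t,\qquad c_t=\sum_{j\in J_m}(\lambda_j\theta_j^\varepsilon)(\theta_j^{\varepsilon^2})^t\in C.$$
So $T_t=0$ or $w(T_t)=e_t\omega$. The $\theta_j^{\varepsilon^2}$ are distinct and the $\lambda_j\theta_j^\varepsilon$ are nonzero; by Vandermonde, if $i+1\ge r$, some $c_t\ne0$ with $t\le i$.

This is why a block has several exponents. With only $t=0$ we would need $c_0\neq 0$, and cancellation does occur for a given $i$: for $u_1=1$, $u_2=1+p$, $u_3=1+2p$, $x_j=u_j^{1/\varepsilon}x$ and $(\lambda_j)=(1,-2,1)$ we get $\sum_j\lambda_jx_j^{\varepsilon}=x^{\varepsilon}\big(1-2(1+p)+(1+2p)\big)=0$, and these $x_j$ are pairwise inequivalent, their ratios being rational numbers $\ne1$. (They are flat if $x$ is, as $v(u_j)=0$.)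

Let $t^*$ be the largest $t$ with $c_t\ne0$ and $e=e_{t^*}$. As $\omega<0$, $T_{t^*}$ has the smallest value among the nonzero $T_t$, so $w(\sum_tT_t)=e\omega\le\varepsilon\omega$, and all other $T_t$ have larger $w$. Choose $\delta_0>0$ with $\omega+\delta_0<0$ and $w(\bar x_j)\ge\omega+\delta_0$ for $j\in J_1\setminus J_m$. Then $w(\bar x_j^{e_t})\ge(\varepsilon+i\varepsilon^2)(\omega+\delta_0)>\varepsilon\omega$ for $i$ large, since $(1+i\varepsilon)(\omega+\delta_0)\to\omega+\delta_0>\omega$. Also $-2\ell^{-(i+2)!}B>\varepsilon\omega$ for $i$ large. Hence for all large $i$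
$$w(\beta_i)=e\,\omega,\qquad w(\beta_i-T_{t^*})>e\,\omega.\tag{6}$$
By (E2) the reduced denominator of $e$ is $\ell^h$ with $h\ge(i+1)!$.

*Case (VT).* If $\omega\in w(\mathcal E^\times)$, then $k^+=k$ would give $\bar x_{j_0}\in\mathcal E^\times(1+\mathfrak m_w)$. So $\omega\notin w(\mathcal E^\times)$, and no nonzero multiple of $\omega$ lies in the divisible group $w(\mathcal E^\times)$. With $t=\bar x_{j_0}$, (V3) gives $w(\mathcal E(t)^\times)=w(\mathcal E^\times)\oplus\mathbb Z\omega$. Let $d=[L:\mathcal E(t)]$, finite since $L$ is finitely generated of transcendence degree $1$ over $\mathcal E$. By (V2), the image of $\mathbb Z\omega$ in $w(L_i^\times)/w(\mathcal E^\times)$ has index $N\le d\,\ell^{2r\,i!}$. By (6), $Ne\,\omega\in\mathbb Z\omega+w(\mathcal E^\times)$. So $(Ne-m)\omega\in w(\mathcal E^\times)$ for some $m\in\mathbb Z$; after multiplication by a power of $\ell$ this is an integer multiple of $\omega$, so $Ne=m\in\mathbb Z$. Thus $\ell^{(i+1)!}\le\ell^h\le N\le d\,\ell^{2r\,i!}$, which is false for large $i$.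

*Case (RT).* Now values give nothing and we pass to residue fields. Choose $b\in\mathcal E^\times$ with $w(b)=\omega$, and $b_i=b\bar\pi^{m'}$ ($m'\in\mathbb N$ depending on $i$) having an $\ell^{2(i+1)!}$-th root in $\mathcal E$. This is possible: lift $b$ to $E$, use that $\Gamma_E$ is a $\mathbb Z$-group to make the value divisible by $\ell^{2(i+1)!}$, and apply (1). As $v(\pi)=1\in\Delta$, $w(b_i)=\omega$. Write $k(\cdot)$ with argument a subfield of $\mathcal E^+$ for its $w$-residue field, and $k(\varphi)$ with argument $\varphi\in k^+$ for the field generated by $\varphi$ over $k$.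

For $j\in J_m$ let $\varphi_j=\mathrm{res}(\bar x_j/b_i)\in k(L)$. As $j\in J_1$, $\varphi_j\notin k$, so $\varphi_j$ is transcendental over $k$. Changing $i$ multiplies $\varphi_j$ by an element of $k^\times$, so the field $k(\varphi_j)$ does not depend on $i$. Let $t=\bar x_{j_0}/b$; $\mathrm{res}\,t$ is transcendental over $k$. By (V3), $t$ is transcendental over $\mathcal E$ and $\mathcal E(t)$ has residue field $k(\mathrm{res}\,t)$. As $[L:\mathcal E(t)]<\infty$, $k(L)$ is finite over $k(\mathrm{res}\,t)$ by (V2). So $k(L)$ is finitely generated of transcendence degree $1$ over $k$, hence finite over each $k(\varphi_j)$, say of degree $\le d$ with $d$ independent of $i$ and $j$. By (V2) again, $[k(L_i):k(\varphi_j)]\le d\,\ell^{2r\,i!}$.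

We have $h\le2(i+1)!$, so $b_i^e\in\mathcal E$ and $\varphi_j^{1/\ell^h}=\mathrm{res}\big(\bar x_j^{1/\ell^h}/b_i^{1/\ell^h}\big)$ exists in $k^+$. By (6), $F:=\mathrm{res}(\beta_i/b_i^e)\in k(L_i)$ is nonzero and
$$F=\mathrm{res}(T_{t^*}/b_i^e)=\sum_{j\in J_m}\bar\lambda_j\varphi_j^e,\qquad\bar\lambda_j=\mathrm{res}\,\lambda_j\in k(L).$$
Let $k^a$ be the algebraic closure of $k$ in an algebraic closure of $k^+$, and $N_i=k(L_i)k^a$. Then $[N_i:k^a(\varphi_j)]\le d\,\ell^{2r\,i!}$. Let $G$ be the Galois group of the Kummer extension $N_i(\varphi_j^{1/\ell^h}:j\in J_m)/N_i$. We have $\sigma(\varphi_j^e)=\chi_j(\sigma)\varphi_j^e$ with characters $\chi_j$ of $G$ (values are roots of unity in $k^a$). As $F$ and the $\bar\lambda_j$ lie in $N_i$, averaging over $G$ gives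
$$F=\sum_{j:\ \chi_j=1}\bar\lambda_j\varphi_j^e.$$
If $\chi_j=1$, put $\psi=\varphi_j^{1/\ell^h}$. Then $\psi^a=\varphi_j^e\in N_i$ with $a=e\ell^h$ prime to $\ell$, and $\psi^{\ell^h}=\varphi_j\in N_i$, so $\psi\in N_i$. Since $\psi$ is transcendental over $k^a$, $\ell^h=[k^a(\psi):k^a(\varphi_j)]\le d\,\ell^{2r\,i!}$, impossible for large $i$ as $h\ge(i+1)!$. So for large $i$ all $\chi_j\ne1$ and $F=0$, a contradiction.

Hence $J_1=\emptyset$: after the normalization all $x_j\in E^\flat$. In case (a) all $x_j$ are solved in $E$, hence good, and (5) is proved.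

**Step 2: case (b), setting up a contradiction.** Let $\Delta_0$ be the class of $x_0$. If $x_j$ is solved in $E$ or $x_j\sim x_0$, then $x_j$ is good and $s(x_j)$ meets $\mathcal E^+$ (by (4), as $z_0\in E^+$), so $j$ may be deleted, changing $\alpha$ within $\mathcal E^+$. Assume for contradiction that some $j$ remain. So $r\ge1$, all $x_j\in E^\flat$ are unsolved in $E$, and $x_0,x_1,\dots,x_r$ are pairwise inequivalent. By Lemma 2, $\Gamma_{E^+}=\Gamma_E$, so $w(\mathcal E^{+\times})=w(\mathcal E^\times)$.

*Observation.* Suppose $\Delta_0\subsetneq\Delta$. Then $v(x_0)\in\Delta_0^+\subseteq\Delta$. By (P1) with $i=0$, $\ell v(z)\ge2v(x_0)$ for each $z\in g(x_0)$, so $z$ has a residue $\hat z\in k_\Delta(\mathbb M)$ for $v\bmod\Delta$. Moreover $\hat z_0\notin k$: otherwise $v(z_0-c')>\Delta$ for some $c'\in E$, so $c'\in z_0+O=g(x_0)$, but $x_0$ is unsolved in $E$. In particular $k^+\ne k$.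

We split according to whether the residue field $k$ grows.

**Step 2a: the case $k^+\ne k$.** The purpose is to make $d$ independent copies of $z_0$, and then solve linear equations to find an impossible element.

*The class of $x_0$ is smaller.* By (A1), nonzero elements of $E(z_0)$ have the form $c(1+u)$, $c\in E$, $v(u)>\Delta_0$. If $\Delta\subseteq\Delta_0$, then $E(z_0)$ and $E$ have the same residue field for $v\bmod\Delta$, so $k^+$ is algebraic over $k$ by (V2), and $k^+=k$ by (R1). So $\Delta_0\subsetneq\Delta$, and the Observation applies.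

*Separating coefficients.* Choose $\varpi_1,\dots,\varpi_d\in\mathcal O_w\cap\mathcal E^+$ whose residues form a $k$-basis of $\sum_jk\bar\lambda_j$. Write $\lambda_j=\sum_sa_{js}\varpi_s+\mu_j$ with $a_{js}\in\mathcal O_w\cap\mathcal E$, $\mu_j\in\mathfrak m_w\cap\mathcal E^+$. By Step 0 we may drop the $\mu_j$. With $\sigma_s:=\sum_ja_{js}s(x_j)$ and $A_{s,m}:=\sum_ja_{js}S_m(\bar x_j)\in\mathcal E$, we have $\alpha\in\sum_s\varpi_s\sigma_s$. As $\bar\lambda_1\ne0$, some $a_{1s_0}$ is a unit of $\mathcal O_w$; as $x_1$ is unsolved in $E$, (Ind)$_E$ gives $\sigma_{s_0}\cap\mathcal E=\emptyset$.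

*Copies of $z_0$.* Let $z^{(1)}=z_0$ and $E^{(i)}=E(z^{(1)},\dots,z^{(i)})^{\rm rac}$. Given $E^{(i)}$, by saturation choose $c\in\mathbb M$ with $\mathbb Z<v(c)<$ every positive element of $\Gamma_{E^{(i)}}$ that is $>\mathbb Z$ (finitely many of these conditions are satisfied by an element of standard integer value). Set $z^{(i+1)}=z_0+c\in g(x_0)$. Then $v(c)\notin\Gamma_{E^{(i)}}$, and $v(c)<|v(x_0)|$, so $v(c)\in\Delta$. If $\hat z^{(i+1)}\in k_\Delta(E^{(i)})$, then, as $z_0\in E^{(i)}$, some $e'\in E^{(i)}$ has $v(c-e')>\Delta$, whence $v(e')=v(c)$, a contradiction. So $\hat z^{(i+1)}$ is transcendental over $k_\Delta(E^{(i)})$ by (R1). Also $\hat z_0\notin k$ is transcendental over $k$. Hence $\hat z^{(1)},\dots,\hat z^{(d)}$ are algebraically independent over $k$.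

*Copies of the equation.* By Lemma 2 with $f=\mathrm{id}_E$ there are isomorphisms $\tau_i:E^+\to E(z^{(i)})^{\rm rac}$ over $E$ with $z_0\mapsto z^{(i)}$. They preserve $v$; as both value groups equal $\Gamma_E$ and $\tau_i$ fixes $E$, they preserve the values in $\Gamma_E$ themselves. So they induce $w$-preserving embeddings of $\mathcal E^+$ over $\mathcal E$. Put $\alpha^{(i)}=\tau_i\alpha$, $\varpi_s^{(i)}=\tau_i\varpi_s$. Fix $\zeta_s\in\sigma_s$. By (3), $\liminf_mw(\zeta_s-A_{s,m})\ge0$, hence $\liminf_mw(\alpha-\sum_s\varpi_sA_{s,m})\ge0$. As $A_{s,m}\in\mathcal E$, the same holds for the images under $\tau_i$, so $w(\alpha^{(i)}-\sum_s\varpi_s^{(i)}\zeta_s)\ge0$. That is, $\alpha^{(i)}\in\sum_s\varpi_s^{(i)}\sigma_s$ for $i=1,\dots,d$.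

*The matrix $W=(\varpi_s^{(i)})_{i,s}$ has determinant a unit of $\mathcal O_w$.* Let $k^{(i)}=k_\Delta(E(z^{(i)})^{\rm rac})$. It is a regular extension of $k$ (characteristic $0$, $k$ relatively algebraically closed), of transcendence degree $1$ by (R2), and algebraic over $k(\hat z^{(i)})$. As $\hat z^{(i+1)}$ is transcendental over $k_\Delta(E^{(i)})$, the field $k^{(i+1)}$ is free from, hence by (V8) linearly disjoint from, $k_\Delta(E^{(i)})$ over $k$. The residues $\bar\varpi_s^{(i+1)}$ ($1\le s\le d$) are linearly independent over $k$, so over $k_\Delta(E^{(i)})$. We show by induction on $i\le d$ that some $i\times i$ minor of the first $i$ rows of $\overline W$ is nonzero. For $i=1$ this is clear. Given a nonzero $(i-1)\times(i-1)$ minor of the first $i-1$ rows, whose entries lie in $k_\Delta(E^{(i-1)})$, adjoin row $i$ and one more column. The expansion along row $i$ is a nontrivial $k_\Delta(E^{(i-1)})$-linear combination of the $\bar\varpi_s^{(i)}$, so nonzero. Thus $\det\overline W\ne0$.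

*The contradiction.* We have $\alpha^{(i)}=\sum_s\varpi_s^{(i)}\zeta_s+o_i$ with $o_i\in\mathcal O_w$. Multiplying by $W^{-1}$, which has entries in $\mathcal O_w$, we see that the $s_0$-component $\xi$ of $W^{-1}(\alpha^{(1)},\dots,\alpha^{(d)})^T$ lies in $\zeta_{s_0}+\mathcal O_w=\sigma_{s_0}$; and $\xi\in E^{(d)}_\Delta$. By (A2) with $\sigma=\sigma_{s_0}$, $c_m=A_{s_0,m}$, and Lemma 1(ii), $\xi$ is transcendental over $\mathcal E$ and $\mathcal E(\xi)$ has $w$-residue field $k$. Hence by (V4) and (R2)
$$\mathrm{trdeg}(k_\Delta(E^{(d)})/k)\le\mathrm{trdeg}(E^{(d)}_\Delta/\mathcal E(\xi))\le d-1,$$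
contradicting the algebraic independence of $\hat z^{(1)},\dots,\hat z^{(d)}$ over $k$.

**Step 2b: the case $k^+=k$.** The purpose is to show that the accidental point is, up to $\mathcal O_w$, a *linear* polynomial in $\bar z_0$; then (Ind)$_E$ applies. By $w(\lambda_j)=0$, $k^+=k$ and Step 0 we may take $\lambda_j\in\mathcal E$. Put $\sigma=\sum_j\lambda_js(x_j)$. Then $\alpha\in\sigma\cap\mathcal E^+$, and $\sigma\cap\mathcal E=\emptyset$ by (Ind)$_E$. So $\alpha\notin\mathcal E$.

*$\Delta_0=\Delta$.* The case $\Delta_0\subsetneq\Delta$ is excluded by the Observation. If $\Delta\subsetneq\Delta_0$, then $\Delta^+\subseteq\Delta_0$; by (A1) $E(z_0)$ and $E$ have the same residue field for $v\bmod\Delta^+$, so $\mathcal E^+$ is algebraic over $\mathcal E$ and equals it by (R1), contradicting $\alpha\notin\mathcal E$.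

*Reduction to polynomials.* Let $\zeta_0=\bar z_0\in s(x_0)$, $c_m=S_m(\bar x_0)\in\mathcal E$, $\gamma_m=w(\zeta_0-c_m)$. As $s(x_0)\cap\mathcal E=\emptyset$, $\gamma_m<0$, and $\gamma_m\to0$ by (3); so (A2) applies to $\zeta_0$ and $s(x_0)$. So $\zeta_0$ is transcendental over $\mathcal E$, and since $\mathrm{trdeg}(\mathcal E^+/\mathcal E)\le1$, $\mathcal E^+$ is algebraic over $\mathcal E(\zeta_0)$. Also $(\mathcal E^+,w)$ is henselian and immediate over $\mathcal E$. By (V5), applied to the henselization of $(\mathcal E(\zeta_0),w)$ inside $\mathcal E^+$, the field $\mathcal E^+$ equals this henselization. By (V6), $\mathcal E(\zeta_0)$ is dense in $\mathcal E^+$ ($w$ is real valued and nontrivial, $w(\bar x_0)<0$). So $\sigma$ contains an element $P(\zeta_0)/Q(\zeta_0)$ with $P,Q\in\mathcal E[X]$, $Q\ne0$. By Lemma 1(ii), for suitable $c=c_m$, $Q(\zeta_0)=Q(c)(1+u)$ with $u\in\mathcal E[\zeta_0]$, $w(u)>0$. For $N$ large,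
$$\frac{P(\zeta_0)}{Q(\zeta_0)}\equiv P(\zeta_0)\,Q(c)^{-1}\sum_{n<N}(-u)^n\pmod{\mathcal O_w},$$
the error being $P(\zeta_0)Q(c)^{-1}(-u)^N/(1+u)$. So $p(\zeta_0)\in\sigma$ for some $p\in\mathcal E[X]$, and $p$ is nonconstant as $\sigma\cap\mathcal E=\emptyset$.

*Linearization.* Let $p^{[n]}$ be the Hasse derivatives ($p(X+Y)=\sum p^{[n]}(X)Y^n$), $p_1=p^{[1]}\ne0$, $\delta=w(p_1(\zeta_0))$. By Lemma 1(i) each root $\rho$ of $p_1$ satisfies $w(\zeta_0-\rho)\le w(\zeta_0-a)<0$ for some $a\in\mathcal E$. Let $-\eta_1<0$ be the maximum of the $w(\zeta_0-\rho)$ (put $\eta_1=1$ if there are no roots). From $p_1(\zeta_0+Y)=p_1(\zeta_0)\prod_\rho\big(1+\frac{Y}{\zeta_0-\rho}\big)$, the quotient $p_1^{[n]}(\zeta_0)/p_1(\zeta_0)$ is the $n$-th elementary symmetric polynomial in the $1/(\zeta_0-\rho)$; and $p^{[n]}=\frac1np_1^{[n-1]}$. So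
$$w(p_1^{[n]}(\zeta_0))\ge\delta+n\eta_1\ (n\ge1),\qquad w(p^{[n]}(\zeta_0))\ge\delta+(n-1)\eta_1\ (n\ge2).$$
Taylor-expand $p(c_m)$ and $p_1(c_m)$ at $\zeta_0$. For $n\ge2$ the $n$-th term of the first has $w\ge\delta+(n-1)(\eta_1+\gamma_m)+\gamma_m$; for $n\ge1$ the $n$-th term of the second, times $\zeta_0-c_m$, has $w\ge\delta+n(\eta_1+\gamma_m)+\gamma_m$. As $\gamma_m\to0$, with $\eta=\eta_1/2$, for all large $m$:
$$w\big(p(\zeta_0)-p(c_m)-p_1(\zeta_0)(\zeta_0-c_m)\big)\ge\delta+\eta,\quad w\big((p_1(\zeta_0)-p_1(c_m))(\zeta_0-c_m)\big)\ge\delta+\eta.\tag{7}$$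
Since $\gamma_m<0$, this gives $w(p_1(c_m))=\delta$ and $w(p(\zeta_0)-p(c_m))=\delta+\gamma_m$ for large $m$.

*$\delta=0$.* If $\delta>0$, then $w(p(\zeta_0)-p(c_m))=\delta+\gamma_m>0$ for large $m$, so $p(c_m)\in\sigma\cap\mathcal E$, a contradiction. Let $\delta<0$. For $a\in\mathcal E$ apply Lemma 1(ii) to $p-a$: for large $m$, $p(\zeta_0)-a=(p(c_m)-a)(1+u_m)$ with $w(u_m)>0$, so $p(\zeta_0)-p(c_m)=(p(c_m)-a)u_m$ and
$$w(p(\zeta_0)-a)=w(p(c_m)-a)<w(p(\zeta_0)-p(c_m))=\delta+\gamma_m<\delta.$$
But $a_m=\sum_j\lambda_jS_m(\bar x_j)\in\mathcal E$ satisfies $\liminf_mw(p(\zeta_0)-a_m)\ge0>\delta$, as $p(\zeta_0)\in\sigma$. Contradiction.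

*Conclusion.* Take $m$ large, $\lambda=p_1(c_m)$ and $a=p(c_m)-\lambda c_m$, both in $\mathcal E$. Then $w(\lambda)=0$, and $p(\zeta_0)-\lambda\zeta_0-a=p(\zeta_0)-p(c_m)-\lambda(\zeta_0-c_m)$ is the sum of the two elements in (7), so it lies in $\mathcal O_w$. Hence $a\in\sum_j\lambda_js(x_j)-\lambda s(x_0)$. Now (Ind)$_E$, applied to the pairwise inequivalent $x_0,x_1,\dots,x_r$ of class $\Delta$ with unit coefficients, shows that $x_0$ is solved in $E$. Contradiction. This proves (5) and the Step Lemma. $\square$

## 9. A back-and-forth system of $R$-preserving isomorphisms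

**Definition.** An isomorphism $f:E\to E'$ of rac fields is *$R$-preserving* if $R(x,a)\iff R(fx,fa)$ for $x,a\in E$. Let $\mathcal I$ be the set of $R$-preserving isomorphisms between closed rac fields of $\mathbb M$.

For example, $\mathrm{id}_M\in\mathcal I$ for every small $M\prec\mathbb M$. Any isomorphism of rac fields preserves $v$, flatness (for $x\in E$, $v(x)\in\ell^n\Gamma$ iff $v(x)\in\ell^n\Gamma_E$, by (1)), the relation $\sim$ (by its description through $v$), and the functions $S_i$.

The next lemma says that after a step no further work is needed for $R$: a field isomorphism extending an $R$-preserving one is automatically $R$-preserving.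

**Lemma 3.** In the Step Lemma situation let also $E'$ satisfy (Ind)$_{E'}$, let $f:E\to E'$ be an $R$-preserving isomorphism, and $E'^+=E'(y')^{\rm rac}$, where in case (b) $y'\in g(f(x_0))$. If $f$ extends to an isomorphism $f^+:E^+\to E'^+$ with $y\mapsto y'$, then $f^+$ is $R$-preserving.

*Proof.* $f$ and $f^{-1}$ preserve solvedness, so the Step Lemma applies to $E'$ too: $E'$ is closed if $E$ is, and in case (b) $f(x_0)$ is unsolved in $E'$. Let $x,a\in E^+$; we may assume $v(x)<0$, by (P0).

Suppose first that $x$ is not flat, or is flat and good. We exhibit a point of $g(x)\cap E^+$ whose image lies in $g(f^+x)$. If $x\notin\mathbb M^\flat$, (P2) gives the point $S_i(x)$ for a suitable $i$, and $f^+(S_i(x))=S_i(f^+x)\in g(f^+x)$ by (P2). If $x$ is good with witness $b$, then $f^+x\sim f(b)$, and by (4), for $i$ large, $\beta+S_i(x)-S_i(b)\in g(x)$, where $\beta\in g(b)\cap E$ if $b$ is solved in $E$, and where $b=x_0$, $\beta=y$ if $b\sim x_0$ (replace $b$ by $x_0$). Its image $f^+(\beta)+S_i(f^+x)-S_i(f(b))$ lies in $g(f^+x)$, again by (4),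 because $f^+(\beta)\in g(f(b))$: in the first case $f$ is $R$-preserving, in the second $f^+(\beta)=y'\in g(f(x_0))$. As $f^+$ preserves $v$ and $g(x)$, $g(f^+x)$ are cosets of $O$, we get $R(x,a)\iff R(f^+x,f^+a)$.

If $x$ is flat and not good, $f^+x$ is not good either, and by the Step Lemma $g(x)\cap E^+=\emptyset=g(f^+x)\cap E'^+$. So $R(x,a)$ and $R(f^+x,f^+a)$ are both false. $\square$

**Proposition 4.** Let $f:E\to E'$ be an $R$-preserving isomorphism of rac fields satisfying (Ind). Then $f$ extends to an element of $\mathcal I$.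

*Proof.* If $x_0\in E$, $v(x_0)<0$ and $g(x_0)\cap E=\emptyset$, then $x_0\in E^\flat$ is unsolved, and so is $f(x_0)$ in $E'$. Pick $z\in g(x_0)$, $z'\in g(f(x_0))$. By Lemma 2, the Step Lemma (case (b), on both sides) and Lemma 3, $f$ extends to an $R$-preserving isomorphism $E(z)^{\rm rac}\to E'(z')^{\rm rac}$ of fields with (Ind). Iterate transfinitely, taking unions at limits (which preserve everything). Do this in $\omega$ rounds of at most $\kappa$ steps, each round treating all elements of the field present at its beginning. The union is an $R$-preserving isomorphism between rac fields of size $\le\kappa$. Its domain is closed, since each of its elements was treated in some round; hence so is its range. $\square$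

**Proposition 5.** Every $f\in\mathcal I$ is an $\mathcal L$-elementary map. Moreover, if $f:F\to F'$ is in $\mathcal I$ and $y,y'\in\mathbb M$ are such that $f\cup\{(y,y')\}$ is $\mathcal L_{\rm ring}$-elementary, then some element of $\mathcal I$ extends $f\cup\{(y,y')\}$.

*Proof.* For the second claim, the ring-elementary map $f\cup\{(y,y')\}$ extends to an isomorphism of the ring-model-theoretic algebraic closures $F(y)^{\rm rac}\to F'(y')^{\rm rac}$. As $F$, $F'$ are closed, (Ind) holds for them. Apply the Step Lemma (case (a), to both sides), Lemma 3 and Proposition 4. For the first claim, given any $y\in\mathbb M$, a $y'$ as required exists since $f$ is ring-elementary with small domain and $\mathbb M$ is $\kappa^+$-saturated; symmetrically for given $y'$. So $\mathcal I$ is a back-and-forth system of partial isomorphisms of $\mathcal L$-structures, and its members are elementary. $\square$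

## 10. Proof of the Theorem

**Part (1): $P$-minimality.** Let $M\equiv\mathcal K$ and let $\varphi(x)$ be an $\mathcal L$-formula in one variable over $M$. Take $\kappa\ge|M|+\aleph_0$ and $\mathbb M\succ M$ $\kappa^+$-saturated. If $\varphi$ were not equivalent to any $\mathcal L_{\rm ring}$-formula over $M$, compactness would give $y,y'\in\mathbb M$ with the same $\mathcal L_{\rm ring}$-type over $M$ and $\mathbb M\models\varphi(y)\wedge\neg\varphi(y')$. But $M$ is a closed rac field, $\mathrm{id}_M\in\mathcal I$, and $\mathrm{id}_M\cup\{(y,y')\}$ is $\mathcal L_{\rm ring}$-elementary. By Proposition 5 it extends to an $\mathcal L$-elementary map, a contradiction. So every $\mathcal L$-definable subset of $M$ is $\mathcal L_{\rm ring}$-definable.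

**Part (2): selections on $D$.** If $I$ is bounded on $D$, the function $S_{I(x)}(x)$ is definable, as seen in Section 3. Conversely, suppose $I$ is unbounded on $D$ and $h:D\to K$ is $\mathcal L$-definable (with parameters) with $h(x)\in g(x)$. Let $\kappa=|K|$ and $\mathbb M\succ\mathcal K$ $\kappa^+$-saturated.

*A flat element of $D$, unsolved over $K$.* For each $n$ there is $x\in D$ with $\ell^n\mid v(x)$; by saturation there is $x\in D(\mathbb M)$ with $v(x)\in\bigcap_n\ell^n\Gamma$, that is, $x\in\mathbb M^\flat$. Let $E=K(x)^{\rm rac}$. $K$ is closed, and $K^\flat=\emptyset$ because $\mathbb Z\cap\bigcap_n\ell^n\Gamma=0$. So by the Step Lemma (case (a), for $K\subseteq E$), (Ind)$_E$ holds and $x$ is unsolved in $E$: there is no $b\in K^\flat$ at all.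

*Moving the value of $h$.* Let $z=h(x)\in g(x)$ and $z'=z+1\in g(x)$. By Lemma 2 (with $f=\mathrm{id}_E$, $x_0=x_0'=x$) there is an isomorphism $E(z)^{\rm rac}\to E(z')^{\rm rac}$ over $E$ with $z\mapsto z'$. By Lemma 3 it is $R$-preserving, and by the Step Lemma (case (b)) both fields satisfy (Ind). By Proposition 4 there is $f^*\in\mathcal I$ fixing $E\supseteq K\cup\{x\}$ pointwise with $f^*(z)=z'$. By Proposition 5, $f^*$ is $\mathcal L$-elementary, so $z=h(x)$ implies $z'=h(x)=z$, a contradiction. $\blacksquare$

## 11. Finite fibers can always be selected from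

In $R$ all nonempty fibers are infinite. The following complement, which the Theorem does not use, shows that this is no accident.

**Proposition 6.** Let $(M,\mathcal L)$ be any $P$-minimal structure on a $p$-adically closed field and $X\subseteq M^{m+n}$ an $\mathcal L$-definable set with all fibers $X_x$ $(x\in M^m)$ finite. Then there is a definable $f:\mathrm{pr}(X)\to M^n$ with $(x,f(x))\in X$.

*Proof.* Choosing coordinates one at a time, we may take $n=1$.

*The fiber sizes are bounded.* Otherwise some elementary extension has an infinite fiber. It has empty interior, because "all fibers have empty interior" is first-order. By $P$-minimality the fiber is $\mathcal L_{\rm ring}$-definable, and infinite $\mathcal L_{\rm ring}$-definable subsets have nonempty interior (Macintyre), a contradiction.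

*Constants.* Let $k_0$ bound the sizes; let $\pi_M$ be a uniformizer of $M$, $O$ the valuation ring, $q$ the size of the residue field, $j\in\mathbb N$ with $j>v(k)$ for all $1\le k\le k_0$, and $N=(q-1)p^s$ with $s$ so large that $N$-th powers of units lie in $1+\pi_M^jO$. Such $s$ exists: $(q-1)$-th powers of units lie in $1+\pi_MO$, and $p$-th powers of elements of $1+\pi_M^iO$ lie in $1+\pi_M^{i+1}O$. Fix an ordering of the finitely many cosets of the group $P_N$ of nonzero $N$-th powers in $M^\times$.

*Shrinking.* Given a finite set $A$ with $2\le|A|=k\le k_0$, let $\mu=\frac1k\sum_{a\in A}a$ and define a nonempty proper subset of $A$: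

- if the $v(a-\mu)$ $(a\in A)$ are not all equal (with $v(0)=\infty$), take the $a$ with minimal $v(a-\mu)$;
- otherwise all $a-\mu$ are nonzero (as $|A|\ge2$) and of the same valuation; take the $a$ for which $a-\mu$ lies in the least occurring coset of $P_N$.

The first subset is clearly proper. The second is proper too: otherwise, for a fixed $a'\in A$, all quotients $(a-\mu)/(a'-\mu)$ are $N$-th powers of units, so lie in $1+\pi_M^jO$, and $0=\sum_a(a-\mu)\in(a'-\mu)(k+\pi_M^jO)$, contradicting $v(k)<j$. Iterating at most $k_0$ times, uniformly in $x$, selects one element of $X_x$. $\square$
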